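\title{Rationally slice knots of infinite order in the topological concordance group}

\begin{abstract}
We show that the kernel of the natural map from the topological knot concordance group to the topological rational concordance group contains elements of infinite order. An example is the $(2,3)$-cable of the figure-eight knot minus the right-handed trefoil. More precisely, the knots $(4_1)_{2,\ell}\mathbin{\#}-T_{2,\ell}$, for primes $\ell\neq 2,5$, are rationally slice and linearly independent, and the kernel contains $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$. The obstruction is a parity condition on twisted homology of double covers, one condition for each element of a self-annihilating subgroup of the linking form; linear algebra over $\mathbb F_\ell$ shows that these conditions cannot all hold.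
\end{abstract}

\section{Introduction}

All knots are oriented knots in $S^3$, and $-K$ denotes the mirror image of $K$ with reversed orientation. Two knots are \emph{concordant} if they cobound a locally flat annulus in $S^3\times[0,1]$. Concordance classes form an abelian group $\mathcal C^{\mathrm{top}}$ under connected sum; the inverse of $[K]$ is $[-K]$, and $[K]=0$ exactly when $K$ is \emph{slice}, that is, bounds a locally flat disk in $B^4$. Two knots are \emph{rationally concordant} if they cobound a locally flat annulus in a compact topological $4$-manifold $Q$ with $\partial Q=S^3\sqcup -S^3$ and $H_*(Q;\mathbb Q)\cong H_*(S^3\times[0,1];\mathbb Q)$. The resulting group is $\mathcal C^{\mathrm{top}}_{\mathbb Q}$. A knot is trivial in it exactly when it is \emph{rationally slice}, that is, bounds a locally flat disk in a topological rational homology ball. Concordant knots are rationally concordant, so there is a surjective homomorphism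
\[
\psi^{\mathrm{top}}\colon \mathcal C^{\mathrm{top}}\to\mathcal C^{\mathrm{top}}_{\mathbb Q},
\]
with smooth analogue $\psi\colon\mathcal C\to\mathcal C_{\mathbb Q}$. The kernel consists of the rationally slice knots modulo concordance: it measures which obstructions to slicing disappear when $B^4$ may be replaced by any manifold with the same rational homology. It is known that $\ker\psi$ contains a subgroup isomorphic to $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$ and that $\ker\psi^{\mathrm{top}}$ contains a subgroup isomorphic to $(\mathbb Z/2)^\infty$. The following question is posed in \cite{HKP}.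

\begin{quote}
\emph{Does $\ker\psi^{\mathrm{top}}$ contain an element of infinite order?}
\end{quote}

The simplest element of the kernel suggests the answer no. The figure-eight knot $4_1$ is rationally slice (Proposition~\ref{prop:fig8}). It is not slice, since the determinant of a slice knot is a square (Section~\ref{sec:background}) and $\det 4_1=5$. It is isotopic to $-4_1$, so it has order two. The obstructions that detect it are parity conditions. Write $\doteq$ for equality up to a unit of the Laurent polynomial ring. The Alexander polynomial of a slice knot satisfies the Fox--Milnor condition $\Delta_K(t)\doteq g(t)g(t^{-1})$, so an irreducible $\delta$ with $\delta(t^{-1})\doteq\delta(t)$ divides $\Delta_K$ an even number of times; for $4_1$ the polynomial $t^2-3t+1$ is itself such a factor. Both conditions hold for $K\mathbin{\#}K$, whatever $K$ is. On the other hand, a homomorphism to $\mathbb Z$ that is an invariant of rational concordance vanishes on the kernel. One might guess that the kernel is a torsion group.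

The answer is nevertheless yes, and the proof uses only parity. For a knot $I$ and an odd integer $\ell>0$, the cable $I_{2,\ell}$ is the curve on the boundary of a tubular neighborhood of $I$ that is homologous to $2\lambda_I+\ell\mu_I$, where $\mu_I$ is the meridian and $\lambda_I$ the $0$-framed longitude. For the unknot $U$ this is the torus knot $U_{2,\ell}=T_{2,\ell}$, and $T_{2,3}$ is the right-handed trefoil. Put
\[
K_\ell(I)=I_{2,\ell}\mathbin{\#}-T_{2,\ell},\qquad K_\ell=K_\ell(4_1).
\]

\begin{theorem}\label{thm:A}
For every odd prime $\ell\neq5$ the knot $K_\ell$ lies in $\ker\psi^{\mathrm{top}}$, indeed in $\ker\psi$, and the classes $[K_\ell]$, for primes $\ell\neq2,5$, are linearly independent over $\mathbb Z$ in $\mathcal C^{\mathrm{top}}$. In particular each such $K_\ell$, for example $(4_1)_{2,3}\mathbin{\#}-T_{2,3}$, is an element of infinite order in $\ker\psi^{\mathrm{top}}$.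
\end{theorem}

We deduce this from a statement for more general companions, in a quotient group. Let $\mathcal D\subset\mathcal C^{\mathrm{top}}$ be the set of classes represented by knots of determinant $1$. It is a subgroup, because the determinant is multiplicative under connected sum and $\det(-K)=\det K$.

\begin{theorem}\label{thm:B}
Let $I$ be a topologically rationally slice knot such that $\Delta_I$ has an irreducible factor $\delta\in\mathbb Q[x^{\pm1}]$ of odd multiplicity with $\delta(x^{-1})\doteq\delta(x)$, no root of which is a root of unity. Then for every odd prime $\ell$ that is unramified in the splitting field of $\Delta_I$ over $\mathbb Q$ (all but finitely many primes), $K_\ell(I)\in\ker\psi^{\mathrm{top}}$, and these classes are linearly independent in $\mathcal C^{\mathrm{top}}/\mathcal D$.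
\end{theorem}

Some hypothesis on $I$ is needed: if $I$ is slice, then cabling a concordance from $I$ to $U$ as in Proposition~\ref{prop:cable} shows that $K_\ell(I)$ is slice. The factor $\delta$ is a witness that $I$ fails the Fox--Milnor condition.

\begin{corollary}\label{cor:C}
The group $\ker\psi^{\mathrm{top}}$ contains a subgroup isomorphic to $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$, and $\ker\psi^{\mathrm{top}}/(\ker\psi^{\mathrm{top}}\cap\mathcal D)$ contains a subgroup isomorphic to $\mathbb Z^\infty$.
\end{corollary}

Section~\ref{sec:background} recalls the tools, and Section~\ref{sec:example} runs the argument for $K_3$ and $K_3\mathbin{\#}K_3$. The general proof occupies Sections~\ref{sec:rational}--\ref{sec:linear}: rational sliceness, the parity obstruction, its computation for sums of cables, and the linear algebra.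

\section{Double covers, linking forms and twisted homology}\label{sec:background}

\subsection*{Covers} Let $E(K)$ be the exterior of a knot $K$ and $M_K$ its $0$-surgery, obtained from $E(K)$ by gluing in a solid torus whose meridian is $\lambda_K$ and whose core is parallel to $\mu_K$. The exterior $E(-K)$ is $E(K)$ with the opposite orientation and the same oriented meridian. If $X$ is $E(K)$, $M_K$ or the exterior of a slice disk, then $H_1(X)=\mathbb Z$ is generated by the meridian, and $X_2$ and $X_\infty$ denote the double and the infinite cyclic cover. The map $H_1(X_2)\to H_1(X)=\mathbb Z$ has image $2\mathbb Z$; we let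
\[
\varphi\colon H_1(X_2)\to\mathbb Z
\]
be one half of it. The preimage of the meridian in $X_2$ is a single circle $\tilde\mu$, with $\varphi(\tilde\mu)=1$. The double branched cover $\Sigma_2(K)$ is $E(K)_2$ with a solid torus glued in along the meridian $\tilde\mu$. The group $H_1(\Sigma_2(K))$ has order $\det K=|\Delta_K(-1)|$, and $\Sigma_2(K\mathbin{\#}K')=\Sigma_2(K)\mathbin{\#}\Sigma_2(K')$.

\subsection*{The linking form} Let $\Sigma$ be an oriented rational homology $3$-sphere. For disjoint $1$-cycles $x,y$ choose $d>0$ and a $2$-chain $c$ with $\partial c=dx$, and put $\operatorname{lk}(x,y)=(c\cdot y)/d\in\mathbb Q/\mathbb Z$. This is a symmetric bilinear form on $H_1(\Sigma)$, and it is nonsingular: $y\mapsto\operatorname{lk}(\,\cdot\,,y)$ is an isomorphism $H_1(\Sigma)\to\operatorname{Hom}(H_1(\Sigma),\mathbb Q/\mathbb Z)$. The form of a connected sum is the orthogonal sum, and elements of coprime orders are orthogonal.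

\subsection*{Slice disks} Locally flat disks in $4$-manifolds have normal bundles (Freedman--Quinn). So a slice disk $D\subset B^4$ for $J$ has an exterior $W$, a compact $4$-manifold with $\partial W=M_J$ and, by Alexander duality, $H_*(W)\cong H_*(S^1)$. The double branched cover $V=W_2\cup(D\times D^2)$ has boundary $\Sigma=\Sigma_2(J)$. We use the following facts (Casson--Gordon): $V$ is a $\mathbb Z/2$-homology ball, so that $H_1(V)$ and $H_2(V)$ are finite, and
\begin{equation}\label{eq:G}
G=\ker\bigl(H_1(\Sigma)\to H_1(V)\bigr)\quad\text{satisfies}\quad G=G^\perp .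
\end{equation}
The reason for \eqref{eq:G} is duality. The subgroup $G$ is the image of $H_2(V,\Sigma)\to H_1(\Sigma)$, and this map is identified with the restriction $H^2(V)\to H^2(\Sigma)$, that is, with $\operatorname{Hom}(H_1(V),\mathbb Q/\mathbb Z)\to\operatorname{Hom}(H_1(\Sigma),\mathbb Q/\mathbb Z)$, where $H_1(\Sigma)$ is identified with its dual by the linking form up to sign. Since $\mathbb Q/\mathbb Z$ is injective, the image consists of the characters that vanish on $G$, and these correspond to $G^\perp$. As $|G|\,|G^\perp|=|H_1(\Sigma)|$, we get $\det J=|G|^2$.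

\subsection*{Twisted homology} Let $R$ be a commutative ring, $X$ a connected space with universal cover $\widetilde X$, and $\rho\colon H_1(X)\to R^\times$ a homomorphism, the \emph{holonomy}. It makes $R$ an algebra over $\mathbb Z[\pi_1X]$, and $H_*(X;R^\rho)$ is the homology of $C_*(X;R^\rho)=R\otimes_{\mathbb Z[\pi_1X]}C_*(\widetilde X)$. Subspaces carry the restricted holonomy, and disconnected spaces are treated componentwise. We use the following.
\begin{enumerate}
\item[(T1)] Twisted homology is homotopy invariant and has the exact sequence of a pair and the Mayer--Vietoris sequence. A compact topological manifold has the homotopy type of a finite complex (Kirby--Siebenmann), so its complex $C_*(X;R^\rho)$ is chain equivalent to a bounded complex of finitely generated free $R$-modules.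
\item[(T2)] For a ring homomorphism $\beta\colon R\to R'$ we have $C_*(X;(R')^{\beta\rho})=R'\otimes_RC_*(X;R^\rho)$. If $R'$ is flat over $R$, the same formula holds for homology.
\item[(T3)] If $k$ is a field, $R=k[u^{\pm1}]$ and $\rho=u^{\varphi}$ with $\varphi\colon H_1(X)\to\mathbb Z$ onto, then $H_*(X;R^\rho)$ is the $k$-homology of the infinite cyclic cover defined by $\varphi$, with $u$ acting as the deck transformation.
\item[(T4)] (Poincar\'e--Lefschetz duality.) If $X$ is a compact oriented topological $n$-manifold, then $H_i(X,\partial X;R^\rho)\cong H^{n-i}\bigl(\operatorname{Hom}_R(C_*(X;R^{\rho^{-1}}),R)\bigr)$. The inverse appears because the dual of a rank-one local system has the inverse holonomy.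
\end{enumerate}
For a knot $I$, with holonomy $\mu_I\mapsto x$, the homology of $E(I)$ over $\mathbb Q[x^{\pm1}]$ is
\begin{equation}\label{eq:alex}
H_0=\mathbb Q[x^{\pm1}]/(x-1),\qquad H_1\cong\bigoplus_a\mathbb Q[x^{\pm1}]/(g_a)\ \text{ with }\prod_a g_a\doteq\Delta_I,\qquad H_i=0\ \ (i\ge2).
\end{equation}

\subsection*{Lengths} Let $F$ be a field, $\Lambda=F[u^{\pm1}]$, and $p\in\Lambda$ irreducible. The localization $\mathcal O=\Lambda_{(p)}$, in which every element not divisible by $p$ is inverted, is a discrete valuation ring. A finitely generated torsion $\mathcal O$-module is a sum $\bigoplus_a\mathcal O/(p^{k_a})$ and has length $\sum_a k_a$; for $0\ne g\in\Lambda$ the length of $\mathcal O/(g)$ is the multiplicity of $p$ in $g$. For a space or pair $X$ whose homology over $\mathcal O^\rho$ has finite length, put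
\[
e(X)=\sum_i(-1)^i\operatorname{length}H_i(X;\mathcal O^\rho).
\]
Length is additive in short exact sequences, so $e$ is additive in long exact sequences. One should think of $-e(X)$ as the multiplicity of $p$ in a twisted Alexander polynomial of $X$.

\section{The argument for $K_3$ and $K_3\mathbin{\#}K_3$}\label{sec:example}

Let $\Delta(x)=x^2-3x+1$, with roots $\alpha^{\pm1}$, $\alpha=\frac{3+\sqrt5}{2}$. The classical tests do not detect $K_3$. By the cabling formula its Alexander polynomial is $\Delta(t^2)\Delta_{T_{2,3}}(t)^2$, its determinant is $9$, and $\Delta(t^2)=(t^2-t-1)(t^2+t-1)\doteq g(t)g(t^{-1})$ with $g=t^2-t-1$. To recover the odd multiplicity of $\Delta$ in $\Delta_{4_1}$ we pass to double covers.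

Suppose $J=K_3$ is slice, and let $M=M_J$. Three facts, proved below, drive the argument. Let $\omega=e^{2\pi i/3}$.
\begin{enumerate}
\item[(a)] The double cover of the exterior of $(4_1)_{2,3}$ contains two copies $E_0,E_1$ of $E(4_1)$. The group $H_1(\Sigma_2((4_1)_{2,3}))\cong\mathbb Z/3$ is generated by the meridian $x_0$ of $E_0$, and the meridian of $E_1$ is $x_1=-x_0$ (Lemma~\ref{lem:cover}).
\item[(b)] A character $\chi\colon H_1(\Sigma_2(J))\to\frac13\mathbb Z/\mathbb Z$ that vanishes on $G$ defines a holonomy $\rho=u^{\varphi}e^{2\pi i\chi}$ on $M_2$, with values in $F[u^{\pm1}]$ for a cyclotomic field $F$ of $3$-power conductor. If $p$ is irreducible and self-conjugate, then $e(M_2)$ is even (Proposition~\ref{prop:parity}).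
\item[(c)] For $p=\Delta(\omega u)=\omega^2u^2-3\omega u+1$, which is self-conjugate, and irreducible because $\sqrt5\notin F$, only $E_0$ and $E_1$ contribute, and $H_1(M_2;\mathcal O^\rho)=\mathcal O/\Delta(\eta_0u)\oplus\mathcal O/\Delta(\eta_1u)$ with $\eta_j=e^{2\pi i\chi(x_j)}$ (Proposition~\ref{prop:compute}).
\end{enumerate}
Without twisting, both copies contribute the same polynomial $\Delta(u)$, and no parity condition can fail. A character with $\chi(x_0)\neq0$ separates the copies: they contribute $\Delta(\omega u)$ and $\Delta(\omega^{-1}u)$, whose roots $\alpha^{\pm1}\omega^{-1}$ and $\alpha^{\pm1}\omega$ have different arguments. Then $p$ occurs exactly once, and $e(M_2)=-1$ contradicts (b). It remains to find such a character. Here $H_1(\Sigma_2(J))=\mathbb F_3\oplus\mathbb F_3$ with form $\frac13(avw+a'v'w')$, $a,a'\ne0$, where the second summand comes from $-T_{2,3}$. By \eqref{eq:G}, $G$ has order $3$, spanned by some $m=(m_1,m_1')\neq0$ with $am_1^2+a'm_1'^2=0$, which forces $m_1\neq0$. The character $\chi_m=\operatorname{lk}(\,\cdot\,,m)$ vanishes on $G$, and $\chi_m(x_0)=am_1/3\ne0$. So $K_3$ is not slice.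

Now suppose $J=K_3\mathbin{\#}K_3$ is slice. A character that is nonzero on both cable summands gives $e(M_2)=-2$, and no contradiction. But we do not get one condition; we get one for each element of $G\subset\mathbb F_3^2\oplus\mathbb F_3^2$. Let $\mathcal N\subset\mathbb F_3^2$ be the projection of $G$ to the cable coordinates $(m_1,m_2)$. Parity says that each vector of $\mathcal N$ has an even number of nonzero entries, so $\mathcal N$ lies in the span of $(1,\varepsilon)$ for some sign $\varepsilon$. Then $v=(1,-\varepsilon)$ is orthogonal to $\mathcal N$, so $(v,0)\in G^\perp=G$. But $\operatorname{lk}((v,0),(v,0))=2a/3\neq0$, contradicting $G=G^\perp$. Parity forces the coordinates to pair up, and a pair of identical summands produces a vector of nonzero square in $G^\perp$. Section~\ref{sec:linear} shows that this happens for any number of copies.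

\section{Rational sliceness of $4_1$ and of its cables}\label{sec:rational}

The next statement is known (Fintushel--Stern, Kawauchi, Cha); we include a proof. The exterior of a slice disk is a homology circle bounded by the $0$-surgery. So we look for a rational homology circle bounded by $M_{4_1}$ and then put the disk back as a $2$-handle. The filling comes from a square root of the monodromy that has determinant $-1$.

\begin{proposition}\label{prop:fig8}
The knot $4_1$ bounds a smooth disk in a smooth rational homology ball.
\end{proposition}

\begin{proof}
The knot $4_1$ is fibered of genus one with Alexander polynomial $t^2-3t+1$. So $M=M_{4_1}$ is a torus bundle over the circle whose monodromy is isotopic to a matrix $H\in SL_2(\mathbb Z)$ with this characteristic polynomial, and the meridian projects to the base with degree $\pm1$. The matrix $H$ makes $\mathbb Z^2$ a module over $\mathbb Z[t]/(t^2-3t+1)\cong\mathbb Z[\alpha]$. Since $\alpha=1+\frac{1+\sqrt5}2$, this is the ring of integers of $\mathbb Q(\sqrt5)$, which has class number $1$. The module is torsion free (if $\beta\neq0$ kills a vector, so does the nonzero integer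 norm of $\beta$) and of rank one, hence free of rank one. So any two integer matrices with this characteristic polynomial are conjugate in $GL_2(\mathbb Z)$, a case of the Latimer--MacDuffee correspondence. In particular $H$ is conjugate to
\[
\begin{pmatrix}2&1\\1&1\end{pmatrix}=B^2,\qquad B=\begin{pmatrix}1&1\\1&0\end{pmatrix},
\]
and $M\cong T^2\times\mathbb R/(x,s)\sim(B^2x,s-1)$.

The map $\sigma(x,s)=(Bx,s-\frac12)$ is well defined on $M$, satisfies $\sigma^2=\mathrm{id}$, has no fixed point because it rotates the base by one half, and reverses orientation because $\det B=-1$. The quotient $N=M/\sigma$ is the torus bundle with monodromy $B$. Let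
\[
Z=M\times[-1,1]\,/\,(y,z)\sim(\sigma y,-z).
\]
The involution $(y,z)\mapsto(\sigma y,-z)$ is free, preserves orientation and exchanges the two boundary components. So $Z$ is an orientable smooth $4$-manifold with $\partial Z=M$, and it deformation retracts to $N$. In the Wang sequence of $N$, the map $B_*-1$ is $0$ on $H_0(T^2)$, has determinant $\det(B-1)=-1$ on $H_1(T^2)$, and is multiplication by $\det B-1=-2$ on $H_2(T^2)$. Hence $H_*(Z;\mathbb Q)\cong H_*(S^1;\mathbb Q)$, with $H_1$ detected by the base circle of $N$. The base of $M$ double covers it, so the meridian of $4_1$ is nonzero in $H_1(Z;\mathbb Q)$.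

Orient $Z$ so that $\partial Z=M$ as oriented manifolds. Let $\gamma$ be the core of the surgery solid torus. The curve $\mu_{4_1}$ on the boundary of that solid torus meets its meridian $\lambda_{4_1}$ once, so it is a framing of $\gamma$. Attach a $2$-handle to $Z$ along $\gamma$ with this framing. The new boundary is the filling of $E(4_1)$ along $\mu_{4_1}$, which is $S^3$, and the boundary of the cocore is the core of the new solid torus, which is $4_1$. Since $[\gamma]$ spans $H_1(Z;\mathbb Q)$, the handle kills $H_1$ and creates no $H_2$ rationally. The result is a rational homology ball in which $4_1$ bounds the cocore.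
\end{proof}

\begin{proposition}\label{prop:cable}
If $I$ is rationally slice and $\ell>0$ is odd, then $K_\ell(I)\in\ker\psi^{\mathrm{top}}$. If the disk and the rational homology ball are smooth, then $K_\ell(I)\in\ker\psi$.
\end{proposition}

\begin{proof}
Remove a small standard ball about an interior point of the disk. This leaves an annulus $\mathcal A$ from $I$ to $U$ in a rational homology cobordism $Q$ from $S^3$ to $S^3$, with the normal bundle restricted from the disk. We want to carry the cabling pattern along $\mathcal A$; the point to check is that $0$-framings correspond at the two ends.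

Trivialize the normal bundle by extending the $0$-framing of $I$, and let $\mathcal A'$ be the push-off, with ends $I'$ and $U'$. Cap $\mathcal A'$ with Seifert surfaces $F_0$ of $I'$ and $F_1$ of $U'$ in the two boundary spheres. The resulting $2$-cycle vanishes in $H_2(Q;\mathbb Q)=0$, so the Thom class $\tau\in H^2(Q,Q\smallsetminus\mathcal A)$ evaluates to $0$ on it. The annulus $\mathcal A'$ misses $\mathcal A$ and contributes nothing, while $F_0$ and $F_1$ contribute their intersection numbers with $I$ and $U$, with opposite signs. So $\operatorname{lk}(U,U')=\operatorname{lk}(I,I')=0$.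

The neighborhood of $\mathcal A$ is now identified with $(S^1\times D^2)\times[0,1]$ so that $0$-framings match. Let $C\subset S^1\times D^2$ be the curve of class $2[S^1]+\ell[\partial D^2]$ on a torus parallel to the boundary. Then $C\times[0,1]$ is a locally flat annulus in $Q$ from $I_{2,\ell}$ to $U_{2,\ell}=T_{2,\ell}$. Hence $\psi^{\mathrm{top}}[I_{2,\ell}]=\psi^{\mathrm{top}}[T_{2,\ell}]$. Every step is smooth when the input is.
\end{proof}

\section{A parity obstruction}\label{sec:parity}

Let $J$ be a slice knot with $D$, $W$, $V$, $G$ as in Section~\ref{sec:background}, and $M=M_J$, so that $\partial W_2=M_2$. Fix an odd prime $\ell$ and an integer $s\ge1$ such that $\ell^s$ annihilates the $\ell$-primary part of $H_1(V)$. Put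
\[
\zeta=e^{2\pi i/\ell^s},\qquad F=\mathbb Q(\zeta),\qquad\Lambda=F[u^{\pm1}],
\]
with the involution $g\mapsto\bar g$ given by complex conjugation on $F$ and $\bar u=u^{-1}$. The field $F$ depends on the disk but not on the characters below.

Let $\chi\colon H_1(\Sigma_2(J))\to\mathbb Z[1/\ell]/\mathbb Z$ be a character that vanishes on $G$. It is defined on the image $H_1(\Sigma_2(J))/G\subset H_1(V)$, extends to $H_1(V)\to\mathbb Q/\mathbb Z$ because $\mathbb Q/\mathbb Z$ is injective, and composing with the projection to the $\ell$-primary part gives an extension with values in $\ell^{-s}\mathbb Z/\mathbb Z$. This is why $s$ may have to exceed $1$. Define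
\[
\rho\colon H_1(W_2)\to\Lambda^\times,\qquad \rho(g)=u^{\varphi(g)}e^{2\pi i\chi(g)},
\]
where $\chi$ is evaluated through $W_2\subset V$. On $E(J)_2\subset M_2$ the holonomy is given by the same formula through $E(J)_2\subset\Sigma_2(J)$. Note that $\bar\rho=\rho^{-1}$, and that $\rho(\tilde\mu)=u$ because $\tilde\mu$ bounds a disk in $\Sigma_2(J)$.

To speak of lengths, we need the twisted homology of $W_2$ to be torsion. All we know about $W$ is its ordinary homology. The link is reduction modulo the prime above $\ell$, which sends $\zeta$ to $1$ and so removes the twisting by $\chi$; this is where the prime power order of $\chi$ is used.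

\begin{lemma}\label{lem:torsion}
$H_*(W_2;F(u)^\rho)=0$.
\end{lemma}

\begin{proof}
First consider the untwisted situation over $\mathbb F_\ell$. With $t$ the deck transformation of $W_\infty\to W$ there is an exact sequence
\[
\cdots\to H_i(W_\infty)\xrightarrow{\,t-1\,}H_i(W_\infty)\to H_i(W)\to H_{i-1}(W_\infty)\xrightarrow{\,t-1\,}\cdots
\]
For $i\ge2$ we have $H_i(W)=0$, so $t-1$ is onto on $H_i(W_\infty)$. For $i=1$, the map $t-1$ vanishes on $H_0(W_\infty)=\mathbb F_\ell$, so $H_1(W)=\mathbb F_\ell\to H_0(W_\infty)$ is onto, hence injective, and again $t-1$ is onto on $H_1(W_\infty)$. By (T1) and (T3) these are finitely generated modules over the principal ideal domain $\mathbb F_\ell[t^{\pm1}]$. They have no free summand, since $t-1$ is not onto on a nonzero free module. So $H_*(W_\infty;\mathbb F_\ell)$ is finite-dimensional. By (T3) it is also the homology of $W_2$ over $\mathbb F_\ell[u^{\pm1}]$ with holonomy $u^\varphi$, where $u=t^2$. Being finite-dimensional, it is torsion over $\mathbb F_\ell[u^{\pm1}]$, and (T2) gives $H_*(W_2;\mathbb F_\ell(u)^{u^\varphi})=0$.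

Let $R=\mathbb Z[\zeta][u^{\pm1}]$, so that $\rho$ takes values in $R^\times$. The cyclotomic polynomial $\Phi_{\ell^s}$ has $\Phi_{\ell^s}(1)=\ell$, so $\zeta\mapsto1$ defines a surjection $R\to\mathbb F_\ell[u^{\pm1}]$, which carries $\rho$ to $u^\varphi$. Its kernel $\mathfrak a$ is prime, and the local ring $R_{\mathfrak a}\subset F(u)$ has residue field $\kappa=\mathbb F_\ell(u)$. By (T1), $C_*(W_2;R_{\mathfrak a}^\rho)$ is equivalent to a bounded complex $C_*$ of finitely generated free modules, and $\kappa\otimes C_*$ is acyclic by the first paragraph. Such a complex is contractible. Indeed, if $j$ is the lowest degree with $C_j\neq0$, then $C_{j+1}\to C_j$ is onto modulo the maximal ideal, hence onto by Nakayama's lemma, hence split. So $C_*$ is the sum of a contractible complex $C_j\to C_j$ and a shorter complex, which is again acyclic over $\kappa$ and consists of finitely generated projective, hence free, modules. Induction applies. Tensoring the contraction with $F(u)$ finishes the proof.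
\end{proof}

We do not control the individual groups $H_i(W_2;\mathcal O^\rho)$. The alternating sum $e$ is the right quantity because duality and additivity determine its parity without that knowledge.

\begin{proposition}\label{prop:parity}
Let $p\in\Lambda$ be irreducible with $(\bar p)=(p)$, and let $\mathcal O=\Lambda_{(p)}$. Then $H_*(M_2;\mathcal O^\rho)$ has finite length and $e(M_2)$ is even.
\end{proposition}

\begin{proof}
The modules $H_i(W_2;\mathcal O^\rho)$ are finitely generated by (T1) and torsion by Lemma~\ref{lem:torsion} and (T2). Let $c_i$ be their lengths. Because $(\bar p)=(p)$, the involution of $\Lambda$ extends to a ring automorphism of $\mathcal O$. Applying it to the matrices of the chain complex turns $C_*(W_2;\mathcal O^\rho)$ into $C_*(W_2;\mathcal O^{\bar\rho})$, so $H_i(W_2;\mathcal O^{\bar\rho})$ also has length $c_i$. Since $\rho^{-1}=\bar\rho$, duality (T4) and the universal coefficient theorem over $\mathcal O$ give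
\[
H_i(W_2,M_2;\mathcal O^\rho)\cong\operatorname{Ext}^1_{\mathcal O}\bigl(H_{3-i}(W_2;\mathcal O^{\bar\rho}),\mathcal O\bigr)
\]
for all $i\in\mathbb Z$; the $\operatorname{Hom}$ term vanishes on torsion modules. As $\operatorname{Ext}^1(\mathcal O/(p^k),\mathcal O)\cong\mathcal O/(p^k)$, the left side has length $c_{3-i}$. Therefore $e(W_2,M_2)=\sum_i(-1)^ic_{3-i}=-e(W_2)$. The exact sequence of the pair shows that $H_*(M_2;\mathcal O^\rho)$ has finite length and that $e(M_2)=e(W_2)-e(W_2,M_2)=2e(W_2)$.
\end{proof}

If $(\bar p)\neq(p)$, duality compares lengths at $p$ with lengths at $\bar p$, and no parity statement results.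

\section{Computing the obstruction for sums of cables}\label{sec:compute}

\subsection*{The double cover of a cable exterior} The winding number $2$ is what makes the companion exterior lift to two copies.

\begin{lemma}\label{lem:cover}
Let $I$ be a knot and $q>0$ odd. Then
\[
E(I_{2,q})_2=(E_0\sqcup E_1)\cup_{A_0\sqcup A_1}\widetilde S,
\]
where $E_j\cong E(I)$, $A_j\subset\partial E_j$ is an annulus and $\widetilde S$ is a solid torus. Let $x_j$ be the meridian of $E_j$ and $y$ the core of $\widetilde S$. The cores of $A_0$ and $A_1$ are homologous to $y$, and $\varphi(x_j)=1$, $\varphi(y)=q$. Moreover $H_1(\Sigma_2(I_{2,q}))\cong\mathbb Z/q$ is generated by $x_0$, and in this group $x_1=-x_0$ and $y=0$. The same statements hold for $-I_{2,q}$.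
\end{lemma}

\begin{proof}
Let $S$ be the tubular neighborhood of $I$ on whose boundary the cable lies, and $A\subset\partial S$ the annulus complementary to a neighborhood of the cable. Removing that neighborhood dents $E(I)$ and $S$ without changing them up to homeomorphism, so $E(I_{2,q})=E(I)\cup_AS$. The class of a curve in $H_1(E(I_{2,q}))=\mathbb Z$ is its linking number with the cable. This is $2$ for $\mu_I$ and $q$ for the core of $S$. The core $h$ of $A$ is parallel to the cable, so it is homologous to $q\mu_I$ in $E(I)$ and to twice the core in $S$; its class is $2q$. Hence $E(I)$ and $A$ have two lifts each, exchanged by the deck transformation $\tau$, while the preimage of $S$ is its connected double cover $\widetilde S$ because $q$ is odd. The core $y$ double covers the core of $S$, so the lift $h_j$ of $h$ equals $y$ in $H_1(\widetilde S)$ and $qx_j$ in $H_1(E_j)$. The values of $\varphi$ follow.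

In the Mayer--Vietoris sequence, $H_0(A_0\sqcup A_1)\to H_0(E_0\sqcup E_1)$ is injective, so
\[
H_1(E(I_{2,q})_2)=\langle x_0,x_1,y\mid qx_0=y=qx_1\rangle=\mathbb Z x_0\oplus(\mathbb Z/q)\,d,\qquad d=x_0-x_1 .
\]
Since $\varphi(\tilde\mu)=1=\varphi(x_0)$ and $\varphi(d)=0$, we have $\tilde\mu=x_0+kd$ for some $k$. The circle $\tilde\mu$ is rotated by $\tau$, so its class is invariant, while $\tau x_0=x_1=x_0-d$ and $\tau d=-d$. Thus $x_0+kd=x_0-(k+1)d$, that is, $2k+1\equiv0\pmod q$; in particular $k$ is a unit modulo $q$. Dividing by $\tilde\mu$ leaves $\mathbb Z/q$ generated by $d$, with $x_0=-kd$ a generator, $x_1=-(k+1)d=kd=-x_0$ and $y=qx_0=0$. For $-I_{2,q}$ the exterior and the oriented meridian are the same.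
\end{proof}

\subsection*{The choice of $p$} From now on $I$ and $\delta$ are as in Theorem~\ref{thm:B}, $r$ is the odd multiplicity of $\delta$ in $\Delta_I$, $L$ is the splitting field of $\Delta_I$, and $\ell$ is an odd prime unramified in $L$. Let $F=\mathbb Q(e^{2\pi i/\ell^s})$ with $s\ge1$, $\omega=e^{2\pi i/\ell}\in F$, and
\[
p=\delta(\omega u)\in\Lambda,\qquad\mathcal O=\Lambda_{(p)} .
\]
This $p$ is designed to see a copy of $E(I)$ exactly when its meridian has holonomy $\omega u$, and to see nothing else.

\begin{lemma}\label{lem:p}
\begin{enumerate}
\item[(i)] $p$ is irreducible in $\Lambda$ and $(\bar p)=(p)$.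
\item[(ii)] For every root of unity $\eta\in F$ and every $k\ge1$, the element $1-\eta u^k$ is a unit of $\mathcal O$.
\item[(iii)] If $\eta^\ell=1$, the multiplicity of $p$ in $\Delta_I(\eta u)$ is $r$ for $\eta=\omega$ and $0$ for $\eta\neq\omega$.
\end{enumerate}
\end{lemma}

\begin{proof}
The prime $\ell$ is totally ramified in $F$, hence ramified in every subfield of $F$ other than $\mathbb Q$, and it is unramified in every subfield of $L$. So $L\cap F=\mathbb Q$.

(i) Restriction gives $\operatorname{Gal}(LF/F)\cong\operatorname{Gal}(L/L\cap F)=\operatorname{Gal}(L/\mathbb Q)$, which is transitive on the roots of $\delta$. These roots are simple, so $\delta$ stays irreducible over $F$, and so does its image $p$ under the isomorphism $x\mapsto\omega u$. If $\delta(x^{-1})=cx^k\delta(x)$ with $c\in\mathbb Q^\times$, then $\bar p=\delta((\omega u)^{-1})=c(\omega u)^kp$, because $\delta$ has rational coefficients.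

(ii) A common root $\beta$ of $p$ and $1-\eta u^k$ is a root of unity, and then so is the root $\omega\beta$ of $\delta$, contrary to hypothesis.

(iii) Write $\Delta_I=\delta^rg$ with $g$ coprime to $\delta$ over $\mathbb Q$, hence over $F$; this gives the case $\eta=\omega$. If $\eta\neq\omega$ and $\beta$ is a common root of $p$ and $\Delta_I(\eta u)$, then $\omega\beta$ and $\eta\beta$ are nonzero elements of $L$. So the primitive $\ell$-th root of unity $\eta/\omega$ lies in $L\cap F=\mathbb Q$, which is impossible for odd $\ell$.
\end{proof}

\begin{remark}
For $I=4_1$ and $\ell=5$, part (i) fails. Here $\sqrt5=\omega+\omega^4-\omega^2-\omega^3\in F$, so $p=(\omega u-\alpha)(\omega u-\alpha^{-1})$, and $\overline{\omega u-\alpha}=-\alpha(\omega u)^{-1}(\omega u-\alpha^{-1})$. The involution exchanges the two factors, and Proposition~\ref{prop:parity} applies to neither.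
\end{remark}

Part (ii) makes the pieces that are fibered by circles invisible. Call a space with holonomy in $\mathcal O^\times$ \emph{acyclic} if its twisted homology vanishes.

\begin{lemma}\label{lem:acyclic}
Let $Y$ be a connected finite complex. If the holonomy of the circle factor of $Y\times S^1$ is $\eta u^k$ with $\eta\in F$ a root of unity and $k\ge1$, then $Y\times S^1$ is acyclic.
\end{lemma}

\begin{proof}
Since $H_1(Y\times S^1)=H_1(Y)\oplus\mathbb Z$, the holonomy is a product, and the cellular chain complex is the tensor product over $\mathcal O$ of the twisted complex of $Y$ with the complex $\mathcal O\xrightarrow{\eta u^k-1}\mathcal O$. The latter is contractible by Lemma~\ref{lem:p}(ii).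
\end{proof}

By Mayer--Vietoris, if $X=X'\cup X''$ is a decomposition along a bicollared surface and both $X''$ and $X'\cap X''$ are acyclic, then $H_*(X;\mathcal O^\rho)\cong H_*(X';\mathcal O^\rho)$.

\begin{proposition}\label{prop:compute}
Let $J=J_0\mathbin{\#}J_1\mathbin{\#}\cdots\mathbin{\#}J_N$ be slice, where $\det J_0=1$ and, for $k\ge1$, $J_k=\pm(I_k)_{2,q_k}$ with $I_k\in\{I,U\}$ and $q_k$ an odd prime. Let $F$ be the field of Section~\ref{sec:parity}, and let $E_{k,j}$, $x_{k,j}$ $(j=0,1)$ be the pieces and meridians of Lemma~\ref{lem:cover} for $J_k$. For a character $\chi\colon H_1(\Sigma_2(J))\to\frac1\ell\mathbb Z/\mathbb Z$ vanishing on $G$, put $\eta_{k,j}=e^{2\pi i\chi(x_{k,j})}$. Then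
\[
H_*(M_2;\mathcal O^\rho)\cong H_*(E(J_0)_2;\mathcal O^{u^\varphi})\oplus\bigoplus_{k\ge1,\,j}H_*(E_{k,j};\mathcal O^\rho),
\]
where $H_*(E_{k,j};\mathcal O^\rho)$ is concentrated in degree $1$, with length the multiplicity of $p$ in $\Delta_{I_k}(\eta_{k,j}u)$. Consequently the number of pairs $(k,j)$ with $I_k=I$ and $\chi(x_{k,j})=1/\ell$ is even.
\end{proposition}

\begin{proof}
\emph{Splitting along the connected sum.} Let $Y$ be a disk with $N+1$ holes. Then $E(J)=(Y\times S^1)\cup\bigcup_kE(J_k)$, where $\partial E(J_k)$ is glued to the $k$-th inner boundary torus with $\mu_{J_k}$ identified with the circle factor and $\lambda_{J_k}$ with the boundary of the hole; the circle factor is the meridian of $J$. The longitudes are null-homologous in the $E(J_k)$, so $H_1(Y)\to H_1(E(J))$ is zero and the double cover of $Y\times S^1$ is $Y\times\tilde\mu$. Thus $M_2$ is the union of the $E(J_k)_2$, of $Y\times\tilde\mu$, and of a solid torus with core $\tilde\mu$, glued along tori that have $\tilde\mu$ as a circle factor. As $\rho(\tilde\mu)=u$, Lemma~\ref{lem:acyclic} applies to $Y\times\tilde\mu$, the solid torus and the gluing tori, and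 $H_*(M_2;\mathcal O^\rho)\cong\bigoplus_kH_*(E(J_k)_2;\mathcal O^\rho)$. The piece $E(J_k)_2$ lies in the summand $\Sigma_2(J_k)$ of $\Sigma_2(J)$, and $\varphi$ restricts to the $\varphi$ of $J_k$, since meridians correspond. For $k=0$ we have $H_1(\Sigma_2(J_0))=0$, so $\rho=u^\varphi$ there.

\emph{Splitting the cables.} For $k\geq1$, Lemma~\ref{lem:cover} shows that the cores of $A_0$, $A_1$ and $\widetilde S$ have holonomy $u^{q_k}$. These pieces are acyclic, so $H_*(E(J_k)_2)\cong H_*(E_{k,0})\oplus H_*(E_{k,1})$.

\emph{The companions.} The holonomy on $E_{k,j}\cong E(I_k)$ sends the generator $x_{k,j}$ of $H_1$ to $\eta u$, with $\eta=\eta_{k,j}$. It is induced by the ring map $\mathbb Q[x^{\pm1}]\to\mathcal O$, $x\mapsto\eta u$. This map is injective into a domain, so $\mathcal O$ is torsion free, hence flat, over the principal ideal domain $\mathbb Q[x^{\pm1}]$. By (T2) and \eqref{eq:alex}, $H_0=\mathcal O/(\eta u-1)=0$ by Lemma~\ref{lem:p}(ii), $H_1=\bigoplus_a\mathcal O/(g_a(\eta u))$, and the higher groups vanish. This gives the stated length.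

\emph{Parity.} For $I_k=U$ the length is $0$, as $\Delta_U=1$. For $I_k=I$ it is $r$ if $\chi(x_{k,j})=1/\ell$ and $0$ otherwise, by Lemma~\ref{lem:p}(iii). The first summand has finite length by Proposition~\ref{prop:parity}; let $e_0=e(E(J_0)_2)$, which depends on $F$ and $p$ but not on $\chi$. If $\nu(\chi)$ is the number of pairs in the statement, then $e(M_2)=e_0-r\,\nu(\chi)$. This is even by Lemma~\ref{lem:p}(i) and Proposition~\ref{prop:parity}. For $\chi=0$ we have $\nu=0$, so $e_0$ is even. Since $r$ is odd, $\nu(\chi)$ is even.
\end{proof}

The condition $\det J_0=1$ is used only to make $e_0$ independent of $\chi$.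

\section{Linear algebra and the proofs of the theorems}\label{sec:linear}

The parity conditions concern one vector at a time; the contradiction in Section~\ref{sec:example} came from a relation between two coordinates that holds on the whole subspace. Over a field as small as $\mathbb F_3$ one cannot pass from the first to the second by choosing a generic vector, since a few hyperplanes can cover the space. A character sum in characteristic $2$ uses all vectors at once.

\begin{lemma}\label{lem:linear}
Let $\ell$ be an odd prime, $n\ge1$, and $\mathcal N\subset\mathbb F_\ell^n$ a subspace such that $\#\{i: w_i=\pm b\}$ is even for all $w\in\mathcal N$ and all $b\in\mathbb F_\ell^\times$. Then there is $v\in\mathbb F_\ell^n$ with $v\cdot w=0$ for all $w\in\mathcal N$ and $v\cdot v\neq0$.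
\end{lemma}

\begin{proof}
Let $f_i\colon\mathcal N\to\mathbb F_\ell$, $f_i(w)=w_i$. If $f_1=0$, take $v=e_1$, the first standard basis vector. So assume $f_1\neq0$.

Since $\ell$ is odd, an algebraic closure of $\mathbb F_2$ contains a primitive $\ell$-th root of unity $\xi$. For $w\in\mathcal N$ put $\Theta(w)=\sum_i(\xi^{w_i}+\xi^{-w_i})$. An index with $w_i=0$ contributes $2=0$. The indices with $w_i=\pm b$, $b\ne0$, contribute the same element $\xi^b+\xi^{-b}$ an even number of times. So $\Theta(w)=0$. For a linear form $g$ on $\mathcal N$, the sum $\sum_w\xi^{g(w)}$ equals $|\mathcal N|=1$ if $g=0$, because $|\mathcal N|$ is odd; if $g\neq0$, then $g$ takes every value equally often and the sum is a multiple of $1+\xi+\dots+\xi^{\ell-1}=0$. Therefore, in $\mathbb F_2$,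
\[
0=\sum_{w\in\mathcal N}\xi^{-f_1(w)}\Theta(w)=\sum_i\sum_{w}\bigl(\xi^{(f_i-f_1)(w)}+\xi^{(-f_i-f_1)(w)}\bigr)=\#\{i:f_i=f_1\}+\#\{i:f_i=-f_1\}.
\]
As $f_1\neq-f_1$, the index $i=1$ is counted exactly once, so there are $j\neq1$ and $\varepsilon=\pm1$ with $f_j=\varepsilon f_1$. Take $v=e_1-\varepsilon e_j$. Then $v\cdot w=w_1-\varepsilon w_j=0$ for $w\in\mathcal N$, and $v\cdot v=2\neq0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Only the finitely many primes dividing the discriminant of $L$ ramify in $L$. Proposition~\ref{prop:cable} gives $K_\ell(I)\in\ker\psi^{\mathrm{top}}$. Suppose $\sum_qn_q[K_q(I)]\in\mathcal D$ for a finite sum over allowed primes $q$, with $n=n_\ell\neq0$ for some $\ell$. Multiplying by $-1$ if necessary, assume $n>0$. There is a knot $J_0$ of determinant $1$ such that $J=J_0\mathbin{\#}\bigl(\#_q\,n_qK_q(I)\bigr)$ is slice, where a negative $n_q$ means $|n_q|$ copies of $-K_q(I)=-I_{2,q}\mathbin{\#}T_{2,q}$. So $J$ has the form required in Proposition~\ref{prop:compute}.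

By Lemma~\ref{lem:cover}, a summand with parameter $q$ contributes $\mathbb Z/q$ to $H_1(\Sigma_2(J))$. The $\ell$-primary part is therefore $X=\mathbb F_\ell^n\oplus\mathbb F_\ell^n$, where the first factor has basis $x_{1,0},\dots,x_{n,0}$ from the $n$ copies of $I_{2,\ell}$ and the second comes from the $n$ copies of $-T_{2,\ell}$. The summands are orthogonal, and $\operatorname{lk}(x_{i,0},x_{i,0})=a/\ell$ with $a\in\mathbb F_\ell^\times$ by nonsingularity. The constant $a$ is the same for all $i$ because the copies are identical. Hence
\begin{equation}\label{eq:form}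
\operatorname{lk}\bigl((v,0),(w,w')\bigr)=a\,(v\cdot w)/\ell\qquad(v,w,w'\in\mathbb F_\ell^n).
\end{equation}
Let $\mathcal M=G\cap X$. The group $G$ is the sum of its primary parts, and different primary parts of $H_1(\Sigma_2(J))$ are orthogonal, so \eqref{eq:G} gives $\mathcal M=\mathcal M^\perp$ in $X$. Let $\mathcal N\subset\mathbb F_\ell^n$ be the projection of the subspace $\mathcal M$ to the first factor.

For $m=(w,w')\in\mathcal M$ the character $\chi_m=\operatorname{lk}(\,\cdot\,,m)$ takes values in $\frac1\ell\mathbb Z/\mathbb Z$ and vanishes on $G=G^\perp$. It vanishes on the summands with $q\neq\ell$, and by \eqref{eq:form} and Lemma~\ref{lem:cover}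
\[
\chi_m(x_{i,0})=aw_i/\ell,\qquad\chi_m(x_{i,1})=-aw_i/\ell .
\]
At most one of these equals $1/\ell$, since $\ell$ is odd, and one does exactly when $w_i=\pm a^{-1}$. By Proposition~\ref{prop:compute}, $\#\{i:w_i=\pm a^{-1}\}$ is even. Given $b\in\mathbb F_\ell^\times$, apply this to $(ab)^{-1}m\in\mathcal M$: the number $\#\{i:w_i=\pm b\}$ is even. Lemma~\ref{lem:linear} now provides $v$ orthogonal to $\mathcal N$ with $v\cdot v\ne0$. By \eqref{eq:form}, $(v,0)\in\mathcal M^\perp=\mathcal M$, so $(v,0)$ is orthogonal to itself. But $\operatorname{lk}((v,0),(v,0))=a(v\cdot v)/\ell\neq0$. This contradiction shows that no nontrivial relation exists.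
\end{proof}

\begin{remark}
The last step needs the same constant $a$ on all copies. For the slice knot $K_\ell(I)\mathbin{\#}-K_\ell(I)$ the two cable summands have constants $a$ and $-a$, and the vector $e_1-\varepsilon e_2$ has self-linking $(a-a)/\ell=0$. The torus knot summands enter only through the second factor of $X$: they contribute nothing to $e$, and nothing about their linking form is used beyond orthogonality to the first factor.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Propositions~\ref{prop:fig8} and~\ref{prop:cable}, $K_\ell\in\ker\psi$, and hence $K_\ell\in\ker\psi^{\mathrm{top}}$. Apply Theorem~\ref{thm:B} with $I=4_1$ and $\delta=\Delta_{4_1}=x^2-3x+1$, of multiplicity one. It is irreducible over $\mathbb Q$, satisfies $x^2\delta(x^{-1})=\delta(x)$, and has roots $\alpha^{\pm1}$ of modulus different from $1$. The splitting field $\mathbb Q(\sqrt5)$ has discriminant $5$, so the allowed primes are $\ell\ne2,5$. Classes that are independent in the quotient $\mathcal C^{\mathrm{top}}/\mathcal D$ are independent in $\mathcal C^{\mathrm{top}}$.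
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The group $\ker\psi^{\mathrm{top}}/(\ker\psi^{\mathrm{top}}\cap\mathcal D)$ embeds in $\mathcal C^{\mathrm{top}}/\mathcal D$, where the infinitely many classes $[K_\ell]$, $\ell\neq2,5$, are independent by Theorem~\ref{thm:B} applied to $4_1$ as above. This gives the second statement. For the first, the subgroup of $\ker\psi^{\mathrm{top}}$ generated by these classes is free abelian of infinite rank, so it meets the known subgroup $(\mathbb Z/2)^\infty\subset\ker\psi^{\mathrm{top}}$ trivially. The two together generate $\mathbb Z^\infty\oplus(\mathbb Z/2)^\infty$.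
\end{proof}

\begin{thebibliography}{1}

\bibitem{HKP}
Jennifer Hom, Sungkyung Kang, JungHwan Park,
\emph{Topologically and rationally slice knots},
arXiv:2304.06265 (2023).

\end{thebibliography}
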